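\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Closed totally geodesic $3$-manifolds in hyperbolic link complements of $2$-tori in simply connected $4$-manifolds}


\begin{abstract}
We show that there are hyperbolic link complements of $2$-tori in closed smooth simply connected $4$-manifolds that contain a closed embedded totally geodesic hyperbolic $3$-manifold. For every $n\ge 1$ we construct one in a simply connected $4$-manifold of Euler characteristic $64n$. The construction takes place in the reflection group of the right-angled ideal $24$-cell. A congruence condition makes a compact hyperplane quotient embed, and an explicit choice of one parabolic element at each cusp, compatible with that condition, makes the filled manifold simply connected.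
\end{abstract}

\section{Introduction}

A \emph{hyperbolic link complement of $2$-tori} in a closed smooth $4$-manifold $M$ is a complement $X=M\setminus L$, where $L\subset M$ is a finite disjoint union of smoothly embedded $2$-tori, such that $X$ admits a complete hyperbolic metric of finite volume. This paper answers the following question, taken from Chu and Reid \cite{ChuReid}:

\begin{quote}
Does there exist a hyperbolic link complement of $2$-tori in a closed smooth simply connected $4$-manifold that contains a closed embedded totally geodesic hyperbolic $3$-manifold?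
\end{quote}

The two requirements concern different parts of $X$. When the cusp cross-sections of $X$ are $3$-tori, $M$ is recovered from $X$ by cutting off the cusps and gluing a copy of $D^2\times T^2$ to each boundary torus. Then $M$ is simply connected exactly when $\pi_1(X)$ is the normal closure of the classes of the circles $\partial D^2$, one for each cusp. These classes are parabolic, so $\pi_1(X)$ is normally generated by one parabolic element from each cusp. A closed totally geodesic hypersurface, on the other hand, stays in the compact part of $X$ and has no parabolic elements in its fundamental group.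

The following facts are known and form the background of the question. If $X$ is a hyperbolic link complement of $2$-tori in $S^4$, then $\chi(X)=\chi(S^4)=2$; hence there are only finitely many such complements. Hyperbolic link complements of $2$-tori in closed smooth simply connected $4$-manifolds exist only in $S^4$, in $\#_r(S^2\times S^2)$ or in $\#_r(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})$ with $r>0$, and examples exist in $S^4$ and in $\#_r(S^2\times S^2)$ for $r$ even. In the Ratcliffe--Tschantz census of integral congruence two hyperbolic $4$-manifolds, the orientable double cover of the non-orientable manifold $1011$ is a link complement of five $2$-tori in $S^4$ with the standard smooth structure. The orientable double covers of the manifolds $23$, $71$, $1091$ and $1092$ are link complements of $2$-tori in manifolds homeomorphic to $S^4$. None of these five double covers contains a closed embedded totally geodesic hyperbolic $3$-manifold. Nevertheless the answer to the question is yes.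

\begin{theorem}\label{thm:one}
There is a closed smooth simply connected $4$-manifold $M$ and a hyperbolic link complement $X=M\setminus L$ of $2$-tori in $M$ such that $X$ contains a closed embedded totally geodesic hyperbolic $3$-manifold.
\end{theorem}

\begin{theorem}\label{thm:two}
For every $n\ge1$ there is a hyperbolic link complement $X_n=M_n\setminus L_n$ of $2$-tori in a closed smooth simply connected $4$-manifold $M_n$ with $\chi(X_n)=\chi(M_n)=64n$, such that $X_n$ contains a closed embedded totally geodesic hyperbolic $3$-manifold. By the classification quoted above, $M_n$ is $\#_r(S^2\times S^2)$ or $\#_r(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})$ with $r=32n-1$.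
\end{theorem}

In particular there are infinitely many examples, and $b_2(M_n)=64n-2$ is unbounded. We do not decide which of the two forms $M_n$ takes, and we do not settle the question for $M=S^4$.

\medskip
\noindent\textbf{The idea.} Suppose a hyperplane $H\subset\mathbb H^4$ has a compact image in $\mathbb H^4/N$, where $N$ is a discrete group. If that image is embedded, it remains embedded when $N$ is replaced by a subgroup of finite index, so embeddedness favors small groups. But nothing ensures that the smaller group is still normally generated by one parabolic per cusp.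

We resolve this tension as follows. Let $W$ be the reflection group of the ideal right-angled $24$-cell. In Section~\ref{sec:W} we define a homomorphism $\tau$ from $W$ to a finite group, and in Section~\ref{sec:hyperplane} we show that a certain compact hyperplane quotient embeds for \emph{every} subgroup $N$ of finite index in $\ker\tau$. We then \emph{define} $N$ to be the normal closure, inside an intermediate group $\Gamma$ with $\ker\tau\subset\Gamma\subset W$, of one parabolic element of $\ker\tau$ at each of the $24$ cusps of $\Gamma$. If $N$ has finite index, simple connectivity of the filled manifold is automatic (Section~\ref{sec:cusps}), so everything comes down to one question: is $\Gamma/N$ finite? Now $\Gamma$ is generated by $96$ involutions, one for each edge of the $24$-cell, and killing one of our parabolics at a vertex identifies two pairs of edge involutions there. With a good choice of parabolics these identifications spread over the whole polytope (Section~\ref{sec:rules}). For Theorem~\ref{thm:one}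 the quotient collapses to an elementary abelian $2$-group (Section~\ref{sec:one}). For Theorem~\ref{thm:two} we kill only the $n$-th power of the parabolic at one vertex, and the quotient becomes a dihedral group times $(\mathbb Z/2)^2$ (Sections~\ref{sec:upper} and~\ref{sec:lower}).

\section{The reflection group of the ideal 24-cell}\label{sec:W}

\noindent\textbf{Quaternions.} Identify $\mathbb R^4$ with the quaternions, with orthonormal basis $e_0,e_1,e_2,e_3=1,i,j,k$, and call $|x|^2$ the norm of $x$. Let $\mathcal O$ be the Hurwitz order: all $x$ whose four coordinates are all integers or all halves of odd integers. It is a ring. Its units are the $24$ elements of norm $1$,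
\[
\mathcal U=\{\pm1,\pm i,\pm j,\pm k,\tfrac12(\pm1\pm i\pm j\pm k)\}.
\]
Let $D\subset\mathbb Z^4$ be the lattice of integer vectors with even coordinate sum. An element of $\mathcal O$ with half-odd coordinates has as norm one quarter of a sum of four odd squares, which is odd because odd squares are $\equiv1\pmod 8$. Hence $D$ consists exactly of the elements of even norm in $\mathcal O$; in particular \emph{$D$ is stable under multiplication by units}. The elements of norm $2$ in $\mathcal O$ are the $24$ vectors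
\[
\Phi=\{\pm e_r\pm e_s: r\ne s\}.
\]
Put $V=D/2D$, an elementary abelian group of order $16$, and write $[x]$ for the class of $x\in D$. Norms of vectors of $D$ are even, so
\begin{equation}\label{eq:eight}
\text{norms of vectors of }2D\text{ are divisible by }8.
\end{equation}

\noindent\textbf{Hyperbolic space.} On $\mathbb R\oplus\mathbb R^4$ use the Lorentz form $(t;x)\cdot(t';x')=-tt'+x\cdot x'$, and let $\mathbb H^4$ be the sheet $v\cdot v=-1$, $t>0$. A vector $w$ with $w^2=w\cdot w>0$ defines a hyperplane $w^\perp\cap\mathbb H^4$. If $w^2=w'^2>0$ and $|w\cdot w'|>w^2$, the two hyperplanes are disjoint; if $|w\cdot w'|<w^2$, they cross, orthogonally when $w\cdot w'=0$. In the Klein model the point $(t;x)$ is represented by $x/t$ in the unit ball.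

\medskip
\noindent\textbf{The polytope.} For $f\in\Phi$ let $n_f=(1;f)$, so $n_f^2=1$. The half-space $n_f\cdot v\le0$ is $x\cdot f\le1$ in the Klein model. Let
\[
C=\{x: x\cdot f\le1\text{ for all }f\in\Phi\}=\{x:|x_r|+|x_s|\le1\text{ for }r\ne s\}.
\]
This is the regular $24$-cell with vertex set $\mathcal U$. Indeed $\mathcal U\subset C$. Conversely, after a signed permutation of coordinates a point of $C$ satisfies $x_0\ge x_1\ge x_2\ge x_3\ge0$ and $x_0+x_1\le 1$. These inequalities cut out a simplex with vertices $0$, $(1,0,0,0)$, $(\frac12,\frac12,0,0)$, $(\frac12,\frac12,\frac12,0)$, $(\frac12,\frac12,\frac12,\frac12)$, all of which lie in the convex hull of $\mathcal U$. The facet $x\cdot f=1$ with $f=1+i$ has the vertices $1,i,\frac12(1+i\pm j\pm k)$ and is an octahedron. So $C$ has $24$ ideal vertices, $96$ edges, $96$ triangles and $24$ octahedral facets, and finite hyperbolic volume.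

For $f\ne g$ in $\Phi$ we have $n_f\cdot n_g=f\cdot g-1\in\{0,-1,-2,-3\}$. Thus the facets $f,g$ meet in $\mathbb H^4$ if and only if $f\cdot g=1$, and then orthogonally. (If $f\cdot g=1$, then up to a signed permutation $f=1+i$, $g=1+j$, and the two facets share the triangle with vertices $1,\frac12(1+i+j\pm k)$.) By the theorems of Poincar\'e and Vinberg the reflections $s_f$ in the facets generate a discrete group
\[
W=\langle s_f\ (f\in\Phi)\mid s_f^2=1,\ (s_fs_g)^2=1\text{ if }f\cdot g=1\rangle .
\]
It has $C$ as strict fundamental domain (every orbit in $\mathbb H^4$ meets $C$ in exactly one point), and the stabilizer of a point of $C\cap\mathbb H^4$ is generated by the reflections in the facets through the point. Since $s_f(v)=v-2(v\cdot n_f)n_f$, the group $W$ preserves $\mathbb Z^5$.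

\medskip
\noindent\textbf{Frames.} Split $\Phi$ into the three \emph{frames}
\[
F_1=\{\pm1\pm i,\ \pm j\pm k\},\quad F_2=\{\pm1\pm j,\ \pm i\pm k\},\quad F_3=\{\pm1\pm k,\ \pm i\pm j\}.
\]
Inner products are in $\{0,\pm2\}$ inside a frame. Between different frames they are $\pm1$, because the supports then share exactly one coordinate. Facets through a common point of $\mathbb H^4$ have pairwise inner products $1$, so they lie in different frames and there are at most three of them.

\medskip
\noindent\textbf{Two homomorphisms.} Since $V$ is an elementary abelian $2$-group, there is a homomorphism $\tau:W\to V$ with $\tau(s_f)=[f]$. Let $K=(\mathbb Z/2)^2$ with nonzero elements $\kappa_1,\kappa_2,\kappa_3$, and let $\kappa:W\to K$ send $s_f$ to $\kappa_r$ for $f\in F_r$. The map $x\mapsto(x_0+x_1,x_0+x_2)\bmod2$ on $D$ kills $2D$ and is constant on each frame, with the values $(0,1),(1,0),(1,1)$ on $F_1,F_2,F_3$. Hence $\kappa$ factors through $\tau$, and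
\[
\ker\tau\subset\Gamma:=\ker\kappa,\qquad[W:\Gamma]=4 .
\]

\begin{lemma}\label{lem:torsionfree}
The group $\ker\tau$ is torsion-free.
\end{lemma}
\begin{proof}
A nontrivial torsion element of $W$ fixes a point of $\mathbb H^4$, so it is conjugate in $W$ to a product of one, two or three distinct reflections $s_f$ with pairwise inner products $1$. Its $\tau$-value is $[f]$, $[f+g]$ or $[f+g+h]$, and these sums have norms $2$, $6$ and $12$. None is divisible by $8$, so by \eqref{eq:eight} the $\tau$-value is nonzero.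
\end{proof}

\section{A compact hyperplane that embeds}\label{sec:hyperplane}

Let
\[
w_0=(3;4,0,0,0),\qquad w_0^2=-9+16=7,\qquad H=w_0^\perp\cap\mathbb H^4 .
\]
In the Klein model $H$ is the hyperplane $x_0=\frac34$; it meets $C$ in the compact cube $|x_1|,|x_2|,|x_3|\le\frac14$, near the ideal vertex $1$. On $w_0^\perp=\{(4s;3s,x_1,x_2,x_3)\}$ the form is
\begin{equation}\label{eq:q}
q=x_1^2+x_2^2+x_3^2-7s^2 .
\end{equation}
It is \emph{anisotropic} over $\mathbb Q$. To see this, take a primitive integral zero. If $s$ is odd, then $x_1^2+x_2^2+x_3^2\equiv7\pmod8$, which is impossible for three squares. If $s$ is even, then $x_1^2+x_2^2+x_3^2\equiv0\pmod4$ forces all $x_r$ to be even, contradicting primitivity.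

The translates of $H$ under $W$ do cross each other: $w_0\cdot n_{1+i}=1$, so $w_0\cdot s_{1+i}w_0=7-2=5$, and $H$ crosses its mirror image $s_{1+i}H$. The following computation shows, for translations at one vertex, what has to be excluded and why $\ker\tau$ excludes it.

\begin{example}[Translations at the vertex $1$]\label{ex:toy}
The facets through the vertex $1$ are $1\pm i,1\pm j,1\pm k$. Put $A_1=s_{1+i}s_{1-i}$, $A_2=s_{1+j}s_{1-j}$, $A_3=s_{1+k}s_{1-k}$. Let $e=(1;1,0,0,0)$, a null vector, and regard $e_1,e_2,e_3$ as vectors $(0;e_r)$, so that the two normals for $A_r$ are $e\pm e_r$. Put $c=w\cdot e$ and $b=w\cdot e_r$. The right-hand factor of $A_r$, which acts first, sends $w$ to $w-2(c-b)(e-e_r)$. This vector has product $3c-b$ with $e+e_r$, so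
\[
A_rw=w-2(c-b)(e-e_r)-2(3c-b)(e+e_r)=w-4c\,e_r+(4b-8c)\,e .
\]
Since $w_0\cdot e=1$ and $w_0\cdot e_r=0$, induction gives for $n\in\mathbb Z^3$
\[
A_1^{n_1}A_2^{n_2}A_3^{n_3}w_0=w_0-4\sum_r n_re_r-8|n|^2e,\qquad
w_0\cdot A_1^{n_1}A_2^{n_2}A_3^{n_3}w_0=7-8|n|^2 .
\]
So for $n\ne0$ the translate crosses $H$ if $|n|^2=1$, and is disjoint from $H$ if $|n|^2\ge2$. On the other hand $\tau(A_1^{n_1}A_2^{n_2}A_3^{n_3})=(n_1+n_2+n_3)[2]$ with $[2]\ne0$ by \eqref{eq:eight}. This vanishes exactly when $n_1+n_2+n_3$ is even, equivalently when $|n|^2$ is even. Thus none of the bad translations lies in $\ker\tau$, and for every translation $\gamma=A_1^{n_1}A_2^{n_2}A_3^{n_3}$ in $\ker\tau$ the product $w_0\cdot\gamma w_0$ is congruent to $7$ modulo $16$. The next proof shows that, up to the sign of the normal vector, this congruence holds for every $\gamma\in\ker\tau$.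
\end{example}

\begin{proposition}\label{prop:H}
For every subgroup $N$ of finite index in $\ker\tau$, the image of $H$ in $\mathbb H^4/N$ is a closed embedded totally geodesic hyperbolic $3$-manifold.
\end{proposition}

\begin{proof}
\emph{Translates of $H$ do not cross.} We first follow the class of the spatial part of $w_0$ under $W$. Let
\[
\mathcal M=\{(t;2\beta):t\text{ odd},\ \beta\in D\}\ni w_0,\qquad \ell(t;2\beta)=[\beta]\in V .
\]
For $w=(t;2\beta)\in\mathcal M$ and $f\in\Phi$ the integer $c=w\cdot n_f=-t+2\beta\cdot f$ is odd, and $s_fw=(t-2c;2(\beta-cf))$. So $s_fw\in\mathcal M$ and $\ell(s_fw)=\ell(w)+[f]$. Consequently $\ell(\gamma w)=\ell(w)+\tau(\gamma)$ for all $\gamma\in W$.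

Let $\gamma\in\ker\tau$ and write $w_0=(3;2\beta)$ and $w'=\gamma w_0=(t';2\beta')$. Then $\beta'=\beta+2d$ with $d\in D$. Equality of norms gives
\[
t'^2-9=4(|\beta'|^2-|\beta|^2)=16(\beta\cdot d+|d|^2),
\]
so $t'\equiv\pm3\pmod8$. Replacing $w'$ by $-w'$ if necessary, which replaces $d$ by $-\beta-d\in D$ and does not change the hyperplane, we may assume $t'\equiv3\pmod8$. Then
\[
14-2w_0\cdot w'=(w_0-w')^2=-(3-t')^2+16|d|^2\in32\mathbb Z,
\]
because $8\mid3-t'$ and $|d|^2$ is even. Hence $w_0\cdot w'\equiv7\pmod{16}$. Either $|w_0\cdot w'|\geq 9>7$, and $H\cap\gamma H=\emptyset$; or $w_0\cdot w'=7$, and then $v=w_0-w'$ satisfies $v^2=0$ and $v\cdot w_0=0$. In the second case $v$ is an integral isotropic vector in $w_0^\perp$, so $v=0$ because \eqref{eq:q} is anisotropic, and $\gamma H=H$.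

So for $\gamma\in N$ either $\gamma H=H$ or $\gamma H\cap H=\emptyset$. With $\Lambda=\mathrm{Stab}_N(H)$, the map $H/\Lambda\to\mathbb H^4/N$ is therefore injective. By Lemma~\ref{lem:torsionfree} no nontrivial element of $\Lambda$ fixes a point of $H$, so $H/\Lambda$ is a hyperbolic $3$-manifold, locally isometrically immersed.

\emph{$H$ stays away from the cusps.} For $u\in\mathcal U$ let $e_u=(2;2u)\in\mathbb Z^5$, a null vector, and let $B_u=\{x\in\mathbb H^4:-x\cdot e_u<1/\sqrt7\}$, an open horoball at $u$. Let $\gamma\in W$ and $e=\gamma e_u\in\mathbb Z^5$. Since $q$ is anisotropic, $w_0\cdot e\ne0$, so $|w_0\cdot e|\ge1$. Write $e=e'+\frac{w_0\cdot e}7w_0$ with $e'\in w_0^\perp$, so that $e'^2=-(w_0\cdot e)^2/7$. For $x\in H$ the vectors $x$ and $e'$ are timelike, and the reverse Cauchy--Schwarz inequality gives $|x\cdot e|=|x\cdot e'|\ge|w_0\cdot e|/\sqrt7\ge1/\sqrt7$. Hence $H$ is disjoint from every $\gamma B_u$.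

\emph{Compactness.} The set $Z=C\setminus\bigcup_uB_u$ is compact, since inside $C$ each $B_u$ contains a neighborhood of the ideal vertex $u$. We have just shown $H\subset\bigcup_{\gamma\in W}\gamma Z$. As $N$ has finite index in $W$, there is a compact set $Z_0$, a finite union of translates of $Z$, with $H\subset\bigcup_{\gamma\in N}\gamma Z_0$.

Only finitely many hyperplanes $\gamma H$, $\gamma\in N$, meet $Z_0$. Indeed such a hyperplane is $w^\perp\cap\mathbb H^4$ with $w\in\mathbb Z^5$, $w^2=7$ and $w\cdot x=0$ for some $x\in Z_0$, so that $w^2+2(w\cdot x)^2=7$. The form $w\mapsto w^2+2(w\cdot x)^2$ is positive definite and depends continuously on $x$ in the compact set $Z_0$; so such $w$ are bounded, and there are only finitely many. Let $\gamma_1^{-1}H,\dots,\gamma_r^{-1}H$ with $\gamma_l\in N$ be these hyperplanes. If $x\in H$, write $x=\gamma z$ with $\gamma\in N$, $z\in Z_0$. Then $\gamma^{-1}H\ni z$ equals some $\gamma_l^{-1}H$, so $\gamma\gamma_l^{-1}\in\Lambda$ and $x\in\Lambda\cdot(\gamma_lZ_0\cap H)$. Thus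 $H/\Lambda$ is the image of the compact set $\bigcup_l(\gamma_lZ_0\cap H)$ and is compact. A compact injectively immersed manifold is embedded.
\end{proof}

\section{Cusps, edge involutions, and the filling criterion}\label{sec:cusps}

We now describe $\Gamma$ near an ideal vertex of $C$. There $C$ looks like a cube, its edges give point reflections in the corners of the cube, and these point reflections generate $\Gamma$. The parabolics to be killed are products of two of them.

\subsection{The cube at a vertex}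

Let $u\in\mathcal U$. If $f\in\Phi$ and $f\cdot u=1$, then $f-u\in\mathcal O$ has norm $2-2+1=1$ and is orthogonal to $u$. So it is $uq$ with a unit $q$ orthogonal to $1$, that is $q\in\{\pm i,\pm j,\pm k\}$. Hence the facets through $u$ are the six facets $u(1+q)$. The inner product of $u(1+q)$ and $u(1+q')$ is $1+q\cdot q'$. So $u(1\pm q)$ are orthogonal and belong to one frame, while facets on different axes $i,j,k$ have inner product $1$ and belong to different frames. Let $W_u$ be generated by the six reflections, and put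
\[
T_u(n)=\bigl(s_{u(1+i)}s_{u(1-i)}\bigr)^{n_1}\bigl(s_{u(1+j)}s_{u(1-j)}\bigr)^{n_2}\bigl(s_{u(1+k)}s_{u(1-k)}\bigr)^{n_3}\qquad(n\in\mathbb Z^3).
\]
For $\epsilon\in\{\pm1\}^3$ put
\[
\theta_u(\epsilon)=s_{u(1+\epsilon_1i)}\,s_{u(1+\epsilon_2j)}\,s_{u(1+\epsilon_3k)} ,
\]
a product of three commuting reflections from the three different frames. So it is an involution, and it lies in $\Gamma$ because $\kappa_1+\kappa_2+\kappa_3=0$.

A small horosphere at $u$ meets $C$ in a Euclidean cube whose faces lie on these six facets. Scale it to $[-\frac12,\frac12]^3$, with $u(1\pm i)$ on the faces $x_1=\pm\frac12$, and so on. Then $W_u\cong(D_\infty)^3$ acts on the horosphere as the group generated by the reflections in the faces of the cube: $T_u(n)$ is the translation by $2n$, and $\theta_u(\epsilon)$ is the \emph{point reflection in the corner} $\frac12\epsilon$. The product of the point reflections in $P$ and $P'$ is the translation by $2(P-P')$, so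
\begin{equation}\label{eq:local}
\theta_u(\epsilon)\,\theta_u(\epsilon')=T_u\Bigl(\frac{\epsilon-\epsilon'}2\Bigr),\qquad \theta_u(\epsilon)\,T_u(n)\,\theta_u(\epsilon)=T_u(-n).
\end{equation}

The corners of the cube correspond to the edges of $C$ at $u$. Put $u'=u\cdot\frac12(1+\epsilon_1i+\epsilon_2j+\epsilon_3k)$. Then $u(1+q)\cdot u'=(1+q)\cdot\frac12(1+\epsilon_1i+\epsilon_2j+\epsilon_3k)$ equals $1$ if $q\in\{\epsilon_1i,\epsilon_2j,\epsilon_3k\}$ and $0$ otherwise. So the facets in $\theta_u(\epsilon)$ are exactly those containing both $u$ and $u'$, and $\theta_u(\epsilon)$ depends only on the edge $\{u,u'\}$. Seen from $u'$ it is $\theta_{u'}(-\epsilon)$, because $u=u'\cdot\frac12(1-\epsilon_1i-\epsilon_2j-\epsilon_3k)$. We call it the \emph{edge involution} of $\{u,u'\}$.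

\begin{lemma}\label{lem:Gamma}
\begin{itemize}
\item[(a)] $\Gamma$ is generated by the $96$ edge involutions.
\item[(b)] $\mathrm{Stab}_\Gamma(u)=T_u(\mathbb Z^3)\cup T_u(\mathbb Z^3)\theta_u(\epsilon)$ for any $\epsilon$.
\item[(c)] Every parabolic fixed point of $W$ is $\Gamma$-equivalent to exactly one $u\in\mathcal U$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Gamma'\subset\Gamma$ be generated by the edge involutions. If $f\cdot f'=0$, then $f,f'$ lie in one frame and $u=(f+f')/2$ is a unit: it is $\pm e_r$ if $f$ and $f'$ have the same support, and $\frac12(\pm1\pm i\pm j\pm k)$ otherwise. Moreover $f\cdot u=f'\cdot u=1$, so $f=u(1+q)$, $f'=u(1-q)$ for some $q$, and $s_fs_{f'}\in\Gamma'$ by \eqref{eq:local} with $\epsilon,\epsilon'$ differing in one place. A frame consists of four pairwise orthogonal vectors and their negatives, so its orthogonality graph is connected. Hence $s_fs_{f'}\in\Gamma'$ for all $f,f'$ in one frame, and the coset $\Gamma's_f$ depends only on the frame of $f$.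

Let $f,p$ lie in different frames. Choose $f_1=\pm f$ with $f_1\cdot p=1$. Then $f_1$ and $p$ share one coordinate, with equal signs, so both facets contain the same vertex $u=\pm e_r$. Let $h$ be a facet at $u$ in the third frame; then $s_{f_1}s_ps_h$ is an edge involution, and $\Gamma's_fs_p=\Gamma's_{f_1}s_p=\Gamma's_h$. If $f,p$ lie in one frame, $\Gamma's_fs_p=\Gamma'$. So the union of $\Gamma'$ and the three cosets $\Gamma's_f$ is closed under right multiplication by generators, $[W:\Gamma']\le4=[W:\Gamma]$, and $\Gamma'=\Gamma$.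

(b) We claim: \emph{if $\gamma\in W$ and $\gamma C$ has the ideal vertex $u$, then $\gamma\in W_u$.} The $W_u$-translates of the cube tile a small horosphere at $u$, so an interior point of $\gamma C$ in a small enough horoball at $u$ lies in $\delta C$ for some $\delta\in W_u$. Since $C$ is a strict fundamental domain and its interior points have trivial stabilizer, $\gamma=\delta$. In particular $\mathrm{Stab}_W(u)=W_u$. An element of $W_u$ that reverses exactly the axes in $I\subset\{1,2,3\}$ has as $\kappa$-value a sum of $|I|$ distinct nonzero elements of $K$, which is $0$ only for $I=\emptyset$ and $I=\{1,2,3\}$.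

(c) Since $C$ is a fundamental polytope of finite volume whose only points at infinity are its vertices, every parabolic fixed point is $W$-equivalent to some $u\in\mathcal U$. If $\gamma u=u'$ with $\gamma\in W$ and $u,u'\in\mathcal U$, then $\gamma C$ has the ideal vertex $u'$, so $\gamma\in W_{u'}$ by the claim, and $u=\gamma^{-1}u'=u'$. Finally $\kappa(W_u)=K$ gives $W=\Gamma W_u$, so $Wu=\Gamma u$.
\end{proof}

\subsection{Letters and slopes}

Let $S=\{a,b,c,d\}$ with
\[
a=\tfrac12(1+i+j+k),\quad b=\tfrac12(1+i-j-k),\quad c=\tfrac12(1-i+j-k),\quad d=\tfrac12(1-i-j+k),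
\]
and $\epsilon_a=(1,1,1)$, $\epsilon_b=(1,-1,-1)$, $\epsilon_c=(-1,1,-1)$, $\epsilon_d=(-1,-1,1)$. Note that
\begin{equation}\label{eq:sum}
\epsilon_a+\epsilon_b+\epsilon_c+\epsilon_d=0 .
\end{equation}
The eight neighbors of $u$ are $ux$ and $ux^{-1}$ for $x\in S$, so every edge is $\{u,ux\}$ for a unique pair $(u,x)\in\mathcal U\times S$. We regard it as leaving $u$ and entering $ux$. At $u$ write
\[
\mathrm{out}_x=\theta_u(\epsilon_x)\ \ (\text{edge }\{u,ux\}),\qquad \mathrm{in}_x=\theta_u(-\epsilon_x)\ \ (\text{edge }\{ux^{-1},u\});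
\]
see Figure~\ref{fig:cube}. The \emph{slope} of a pair $\{x,x'\}\subset S$ at $u$ is
\[
\sigma_u\{x,x'\}=\mathrm{out}_x\,\mathrm{out}_{x'}=T_u\Bigl(\frac{\epsilon_x-\epsilon_{x'}}2\Bigr),
\]
defined up to inversion. The six vectors are
\begin{equation}\label{eq:vectors}
\begin{aligned}
&ab:(0,1,1),\quad ac:(1,0,1),\quad ad:(1,1,0),\\
&bc:(1,-1,0),\quad bd:(1,0,-1),\quad cd:(0,1,-1).
\end{aligned}
\end{equation}
They are primitive in $\mathbb Z^3$ and have even coordinate sum. Since $[u(1+q)]+[u(1-q)]=[2u]$, we have $\tau(T_u(n))=(n_1+n_2+n_3)[2u]$, so \emph{slopes lie in $\ker\tau$}. As $[2u]\ne0$ by \eqref{eq:eight}, even coordinate sum is exactly the condition for this; compare Example~\ref{ex:toy}. Slopes preserve orientation, being products of an even number of reflections.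

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (1.7,1.4)--(1.7,-0.6) (1.7,1.4)--(0.7,0.6) (1.7,1.4)--(-0.7,1.4);
\draw (0.7,-1.4)--(1.7,-0.6) (0.7,-1.4)--(0.7,0.6) (0.7,-1.4)--(-1.7,-1.4);
\draw (-1.7,0.6)--(0.7,0.6) (-1.7,0.6)--(-0.7,1.4) (-1.7,0.6)--(-1.7,-1.4);
\draw[dashed] (-0.7,-0.6)--(1.7,-0.6) (-0.7,-0.6)--(-1.7,-1.4) (-0.7,-0.6)--(-0.7,1.4);
\draw[very thick] (1.7,1.4)--(0.7,-1.4);
\fill (1.7,1.4) circle (2pt) node[right] {$\mathrm{out}_a$};
\fill (0.7,-1.4) circle (2pt) node[below] {$\mathrm{out}_b$};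
\fill (-0.7,-0.6) circle (2pt) node[above right] {$\mathrm{out}_c$};
\fill (-1.7,0.6) circle (2pt) node[left] {$\mathrm{out}_d$};
\draw[fill=white] (-1.7,-1.4) circle (2pt) node[left] {$\mathrm{in}_a$};
\draw[fill=white] (-0.7,1.4) circle (2pt) node[above] {$\mathrm{in}_b$};
\draw[fill=white] (0.7,0.6) circle (2pt) node[above left] {$\mathrm{in}_c$};
\draw[fill=white] (1.7,-0.6) circle (2pt) node[right] {$\mathrm{in}_d$};
\end{tikzpicture}
\caption{The cube cut from the $24$-cell by a small horosphere at a vertex $u$. Its eight corners are the eight edges of the $24$-cell at $u$, and each edge involution acts as the point reflection in its corner. The outgoing edges (black) and the incoming edges (white) form two inscribed tetrahedra, opposite corners carrying the same letter. A slope is the translation by twice a face diagonal joining two black corners; the thick diagonal gives the slope $ab$. The diagonal joining $\mathrm{in}_a$ and $\mathrm{in}_b$ is parallel to it.}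
\label{fig:cube}
\end{figure}

\subsection{The filling criterion}

Why take normal closures in $\Gamma$ rather than in $W$? A reflection in $W_u$ that reverses only the second axis turns the slope $(0,1,1)$ into $(0,-1,1)$, so in $W$ a slope at $u$ is not an invariant of the cusp. By Lemma~\ref{lem:Gamma}(b), the elements of $\Gamma$ fixing $u$ either centralize the translations or invert all of them, so there a slope is well defined up to inversion.

\begin{proposition}\label{prop:fill}
Choose for every $u\in\mathcal U$ a slope $\sigma_u$ and an integer $k_u\ge1$. Let $N$ be the normal closure of $\{\sigma_u^{k_u}:u\in\mathcal U\}$ in $\Gamma$. Suppose that $\Gamma/N$ is finite and that $\sigma_u$ has order exactly $k_u$ in $\Gamma/N$ for all $u$ (which is automatic if $k_u=1$). Then $X=\mathbb H^4/N$ is a hyperbolic link complement of $2$-tori in a closed smooth simply connected $4$-manifold $M$, it contains a closed embedded totally geodesic hyperbolic $3$-manifold, and $\chi(M)=\chi(X)=4\,|\Gamma/N|$.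
\end{proposition}

\begin{proof}
Slopes lie in $\ker\tau$, which is normal in $W$, so $N\subset\ker\tau$. It has finite index, is torsion-free by Lemma~\ref{lem:torsionfree}, and preserves orientation. So $X$ is an orientable complete hyperbolic manifold of finite volume, and Proposition~\ref{prop:H} gives the closed $3$-manifold in it.

\emph{Cusps.} Since $N$ has finite index in $W$, the cusps of $X$ correspond to the $N$-orbits of parabolic fixed points of $W$. The elements $T_u(n)\theta_u(\epsilon)$ are involutions by \eqref{eq:local}, and $N$ is torsion-free. Hence $N\cap\mathrm{Stab}(u)$ is contained in $T_u(\mathbb Z^3)$ by Lemma~\ref{lem:Gamma}(b), with finite index. As $N$ is normal in $\Gamma$, Lemma~\ref{lem:Gamma}(c) shows that all cusps of $X$ are of the form $T^3\times[0,\infty)$.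

For a parabolic fixed point $\xi=\gamma u$ with $\gamma\in\Gamma$, $u\in\mathcal U$, put $\sigma_\xi=\gamma\sigma_u^{k_u}\gamma^{-1}\in N$. Here $u$ is determined by $\xi$, and changing $\gamma$ by an element of $\mathrm{Stab}_\Gamma(u)$ changes $\sigma_\xi$ at most by inversion. Moreover $\sigma_\xi$ is primitive in $N\cap\mathrm{Stab}(\xi)$; it suffices to see this for $\xi=u$. If $\sigma_u^{k_u}=g^r$ with $g\in N\cap T_u(\mathbb Z^3)$, then $g\in\langle\sigma_u\rangle$, because $\sigma_u$ is primitive in $T_u(\mathbb Z^3)$. Therefore $g\in\langle\sigma_u\rangle\cap N=\langle\sigma_u^{k_u}\rangle$, where the hypothesis on the order is used, and $r=\pm1$.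

\emph{Filling.} A primitive element of $\pi_1(T^3)$ is represented by an embedded circle that is a factor of $T^3$. So we may glue a copy of $D^2\times T^2$ to each boundary torus of the truncated manifold, with $\partial D^2$ representing $\sigma_\xi$. The result is a closed smooth manifold $M$, and the complement of the core tori $\{0\}\times T^2$ is diffeomorphic to $X$. By van Kampen's theorem, $\pi_1(M)$ is the quotient of $N$ by the normal closure $N'$ in $N$ of one $\sigma_\xi$ for each cusp, that is, for each $N$-orbit of parabolic fixed points. For $\delta\in N$ we have $\sigma_{\delta\xi}=\delta\sigma_\xi^{\pm1}\delta^{-1}$, so $N'$ contains $\sigma_\xi$ for all $\xi$. These include, up to inversion, all $\Gamma$-conjugates of all $\sigma_u^{k_u}$, which generate $N$. Hence $N'=N$ and $\pi_1(M)=1$.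

\emph{Euler characteristic.} Since $D^2\times T^2$ and $T^3$ have Euler characteristic $0$, $\chi(M)=\chi(X)$. The truncated manifold is tiled by $[W:N]$ truncated $24$-cells. Different faces of $C$ are inequivalent under $W$, and a face of $C$ with stabilizer of order $m$ in $W$ contributes $[W:N]/m$ faces to the tiling, because $N$ is torsion-free and so the stabilizer acts freely on $N\backslash W$. The faces in the boundary tori contribute $0$ in total. The stabilizers of $C$, a facet, a triangle and an edge have orders $1,2,4,8$. Hence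
\[
\chi(X)=[W:N]\Bigl(1-\frac{24}2+\frac{96}4-\frac{96}8\Bigr)=[W:N]=4\,|\Gamma/N|.\qedhere
\]
\end{proof}

So the task is to choose the slopes in such a way that $\Gamma/N$ is finite and can be computed.

\section{Local rules and the choice of slopes}\label{sec:rules}

\subsection{Local rules}

Let $G$ be a quotient of $\Gamma$. We use the same symbols for elements of $\Gamma$ and their images in $G$. Fix a vertex $u$. Say that letters $x,x'\in S$ are \emph{equal at $u$} if $T_u(\frac{\epsilon_x-\epsilon_{x'}}2)=1$ in $G$. Edge involutions have square $1$, so by \eqref{eq:local}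
\begin{equation}\label{eq:E}
\mathrm{out}_x=\mathrm{out}_{x'}\iff x,x'\text{ equal at }u\iff\mathrm{in}_x=\mathrm{in}_{x'} .
\end{equation}
This is how information travels: an equality among the outgoing edges at $u$ forces one among the incoming edges, and conversely; these edges also belong to neighboring vertices, where the argument repeats. Two refinements say what happens when three letters, or only two, are known to be equal. Call $u$ \emph{full} if all four letters are equal at $u$.

\begin{lemma}[Star rule]\label{lem:star}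
If the three letters other than $x$ are equal at $u$, with common values $o=\mathrm{out}$ and $p=\mathrm{in}$, then
\[
\mathrm{out}_x=pop,\qquad\mathrm{in}_x=opo .
\]
In particular $u$ is then full if and only if $o$ and $p$ commute.
\end{lemma}
\begin{proof}
Let $y,z,w$ be the other letters. Then $op=\theta_u(\epsilon_y)\theta_u(-\epsilon_y)=T_u(\epsilon_y)$. By \eqref{eq:sum},
\[
\frac{\epsilon_y-\epsilon_x}2=2\epsilon_y-\frac{\epsilon_y-\epsilon_z}2-\frac{\epsilon_y-\epsilon_w}2 ,
\]
so in $G$ we get $\mathrm{in}_x\mathrm{in}_y=T_u(\frac{\epsilon_y-\epsilon_x}2)=T_u(\epsilon_y)^2=(op)^2$ and $\mathrm{out}_x\mathrm{out}_y=(op)^{-2}=(po)^2$. Multiply on the right by $\mathrm{in}_y=p$ and $\mathrm{out}_y=o$, respectively. Finally $opo=p$ if and only if $(op)^2=1$, that is, if and only if $o$ and $p$ commute.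
\end{proof}

\begin{lemma}[Pair rule]\label{lem:pair}
Let $S=\{x,x',z,z'\}$ with $x,x'$ equal at $u$, and let $o=\mathrm{out}_x=\mathrm{out}_{x'}$, $p=\mathrm{in}_x=\mathrm{in}_{x'}$. Then
\[
\lambda:=\mathrm{out}_z\,p=p\,\mathrm{out}_{z'}=o\,\mathrm{in}_z=\mathrm{in}_{z'}\,o ,
\]
and $z,z'$ are equal at $u$ if and only if $\lambda^2=1$.
\end{lemma}
\begin{proof}
By \eqref{eq:local}, $\mathrm{out}_z\,p=\theta_u(\epsilon_z)\theta_u(-\epsilon_x)$ and $o\,\mathrm{in}_z=\theta_u(\epsilon_x)\theta_u(-\epsilon_z)$ are both $T_u(\frac{\epsilon_x+\epsilon_z}2)$, while $p\,\mathrm{out}_{z'}$ and $\mathrm{in}_{z'}\,o$ are both $T_u(-\frac{\epsilon_x+\epsilon_{z'}}2)$. By \eqref{eq:sum} the latter is $T_u(\frac{\epsilon_{x'}+\epsilon_z}2)$, which equals $T_u(\frac{\epsilon_x+\epsilon_z}2)$ in $G$. Since $p$ inverts $\lambda$, we have $\mathrm{out}_z=\lambda p$ and $\mathrm{out}_{z'}=p\lambda=\lambda^{-1}p$; these agree if and only if $\lambda^2=1$.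
\end{proof}

\subsection{Coordinates}

Let $\omega=-a$, so $\omega^3=1$, and let $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$. Each unit is uniquely $\omega^my$ with $m\in\mathbb Z/3$ and $y\in Q_8$; we denote this vertex by $[m,y]$ and call $y$ its \emph{type}. We write $\bar y=-y$. Direct multiplication gives
\[
a=\omega\cdot(-1),\quad b=\omega j,\quad c=\omega k,\quad d=\omega i,\qquad ia=ak,\quad ja=ai,\quad ka=aj .
\]
So $x=\omega q_x$ with $q_a,q_b,q_c,q_d=-1,j,k,i$, and $y\omega=\omega\varphi(y)$, where $\varphi$ is the automorphism $i\mapsto k\mapsto j\mapsto i$ of $Q_8$. Hence $\omega^my\,x=\omega^{m+1}\varphi(y)q_x$, and each edge leads from index $m$ to index $m+1$. We write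
\[
yx_m\quad(y\in Q_8,\ x\in S,\ m\in\mathbb Z/3)
\]
for the image in $G$ of the edge involution of $\{\omega^my,\omega^myx\}$. This is a single symbol, not a product, and $m$ belongs to the whole symbol. At $[m,y]$ we have
\[
\mathrm{out}_x=yx_m,\qquad\mathrm{in}_x=zx_{m-1}\quad\text{with }\varphi(z)q_x=y,\text{ that is, }z=\varphi^{-1}(yq_x^{-1}).
\]
For $x=a,b,c,d$ the products $yq_x^{-1}$ are
\[
y=1:\ \bar1,\bar j,\bar k,\bar i;\qquad y=i:\ \bar i,\bar k,j,1;\qquad y=j:\ \bar j,1,\bar i,k;\qquad y=k:\ \bar k,i,1,\bar j.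
\]
Applying $\varphi^{-1}:i\mapsto j\mapsto k\mapsto i$ gives the incoming edges in the upper half of Table~\ref{tab:rules}; the rows for $\bar y$ arise by changing signs.

\subsection{The choice of slopes}

At $[m,y]$ we take the slope of the pair $p_y$ in Table~\ref{tab:rules}, the same for all $m$. By \eqref{eq:E}, killing it amounts to one equality of outgoing edges (index $m$) and, equivalently, one of incoming edges (index $m-1$).

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{c|cccc|c|cc}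
type $y$ & $\mathrm{in}_a$ & $\mathrm{in}_b$ & $\mathrm{in}_c$ & $\mathrm{in}_d$ & $p_y$ & out (index $m$) & in (index $m-1$)\\ \hline
$1$ & $\bar1a$ & $\bar kb$ & $\bar ic$ & $\bar jd$ & $ac$ & $1a=1c$ & $\bar1a=\bar ic$\\
$i$ & $\bar ja$ & $\bar ib$ & $kc$ & $1d$ & $cd$ & $ic=id$ & $kc=1d$\\
$j$ & $\bar ka$ & $1b$ & $\bar jc$ & $id$ & $ac$ & $ja=jc$ & $\bar ka=\bar jc$\\
$k$ & $\bar ia$ & $jb$ & $1c$ & $\bar kd$ & $bc$ & $kb=kc$ & $jb=1c$\\ \hline
$\bar1$ & $1a$ & $kb$ & $ic$ & $jd$ & $ab$ & $\bar1a=\bar1b$ & $1a=kb$\\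
$\bar i$ & $ja$ & $ib$ & $\bar kc$ & $\bar1d$ & $cd$ & $\bar ic=\bar id$ & $\bar kc=\bar1d$\\
$\bar j$ & $ka$ & $\bar1b$ & $jc$ & $\bar id$ & $bc$ & $\bar jb=\bar jc$ & $\bar1b=jc$\\
$\bar k$ & $ia$ & $\bar jb$ & $\bar1c$ & $kd$ & $ab$ & $\bar ka=\bar kb$ & $ia=\bar jb$
\end{tabular}
\caption{The vertices $[m,y]$: incoming edges (index $m-1$), the chosen pair, and the two equalities obtained by killing its slope. The outgoing edges are $ya,yb,yc,yd$ (index $m$).}
\label{tab:rules}
\end{table}

What makes the choice work is that these short equalities link into two long chains.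

\begin{lemma}\label{lem:step1}
Suppose that in $G$ the chosen slopes are trivial at all vertices of types other than $\bar k$. Then for every index $m\in\mathbb Z/3$, omitted in the notation,
\begin{align*}
&1a=1c=1d=jb=kb=kc=:X_m,\\
&\bar1a=\bar1b=ja=jc=\bar ic=\bar id=\bar jb=\bar jc=\bar jd=\bar ka=:Y_m.
\end{align*}
\end{lemma}
\begin{proof}
We cite the rows of Table~\ref{tab:rules} by type. First, $1a=1c$ (type $1$), $1c=jb$ (type $k$), $1a=kb$ (type $\bar1$), $kb=kc$ (type $k$), $kc=1d$ (type $i$). This is the first line.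

In particular $1a=1d$, so $a$ and $d$ are equal at $[m,1]$ for every $m$, and on the incoming side $\bar1a=\bar jd$. Also $\bar1a=\bar1b$ (type $\bar1$), $\bar1b=jc$ (type $\bar j$), $jc=ja$ (type $j$), $\bar1a=\bar ic$ (type $1$), $\bar ic=\bar id$ (type $\bar i$). So $\bar1a,\bar1b,ja,jc,\bar ic,\bar id,\bar jd$ coincide.

At $[m,\bar j]$ the incoming edges $\bar1b$ and $\bar id$ now agree, so $b$ and $d$ are equal there and $\bar jb=\bar jd$. Finally $\bar jc=\bar jb$ (type $\bar j$) and $\bar ka=\bar jc$ (type $j$).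
\end{proof}

\section{Proof of Theorem~\ref{thm:one}}\label{sec:one}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $N$ be the normal closure of all $24$ chosen slopes (all $k_u=1$), and let $G=\Gamma/N$. The slopes are chosen in the same way for all $m$, so the relations below hold for all $m$, and we omit common indices. Lemma~\ref{lem:step1} applies, and the row of type $\bar k$ adds $\bar kb=\bar ka=Y$ and $ia=\bar jb=Y$. We visit the vertices in turn.

\begin{itemize}
\item $[m,1]$. The incoming edges $\bar1a,\bar kb,\bar ic,\bar jd$ are all $Y_{m-1}$. So the vertex is full: $1b=X_m$ and, by the star rule, $X_m$ and $Y_{m-1}$ commute.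
\item $[m,j]$. Pair rule with $(x,x',z,z')=(a,c,b,d)$: here $o=Y_m$, $p=Y_{m-1}$ and $\lambda=jb_m\,p=X_mY_{m-1}$. By the previous item $\lambda^2=1$, so $b,d$ are equal: $jd_m=jb_m=X_m$ and $id_{m-1}=1b_{m-1}=X_{m-1}$. As $ic=id$ (type $i$), also $ic=id=X$ for all indices.
\item $[m,\bar1]$. The incoming edges $1a,kb,ic,jd$ are all $X_{m-1}$. So the vertex is full: $\bar1c=\bar1d=Y_m$, and $Y_m$ and $X_{m-1}$ commute. With $\bar kc=\bar1d$ (type $\bar i$), also $\bar kc=Y$.
\item $[m,i]$. Pair rule with $(x,x',z,z')=(c,d,a,b)$: here $o=X_m$, $p=X_{m-1}$ and $\lambda=ia_m\,p=Y_mX_{m-1}$, so $\lambda^2=1$ by the previous item. Hence $ib=ia=Y_m$ and $\bar ja=\bar ib$. From $\lambda=o\,\mathrm{in}_a$ we get $Y_mX_{m-1}=X_m\cdot\bar ja_{m-1}$.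
\item $[m,\bar i]$. The incoming edges $ja,ib,\bar kc,\bar1d$ are all $Y_{m-1}$. So the vertex is full: $\bar ia=\bar ib=Y_m$, and $Y_m$ and $Y_{m-1}$ commute. Hence also $\bar ja=\bar ib=Y$.
\item $[m,\bar j]$. All outgoing edges are $Y_m$, so the vertex is full and $ka=\bar1b=Y$.
\item $[m,\bar k]$. The outgoing edges with letters $a,b,c$ are $Y_m$, and the incoming edges $ia,\bar jb,\bar1c$ are $Y_{m-1}$. These commute, so by the star rule the vertex is full and $\bar kd=kd=Y$.
\end{itemize}

Now each of the $32$ symbols $yx$ has been evaluated: every edge involution is $X_m$ or $Y_m$ for its index $m$. By Lemma~\ref{lem:Gamma}(a), $G$ is generated by the six elements $X_m,Y_m$, all of square $1$.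

Substituting $\bar ja_{m-1}=Y_{m-1}$ in the relation from $[m,i]$ we get $Y_mX_{m-1}=X_mY_{m-1}$, that is, $X_mY_m=Y_{m-1}X_{m-1}$. Because the index set $\mathbb Z/3$ has odd length, iterating three times gives
\[
X_mY_m=Y_{m-1}X_{m-1}=(X_{m-1}Y_{m-1})^{-1}=(Y_{m-2}X_{m-2})^{-1}=X_{m-2}Y_{m-2}=Y_{m-3}X_{m-3}=Y_mX_m .
\]
So $X_m$ and $Y_m$ commute, $\zeta:=X_mY_m$ does not depend on $m$, $\zeta^2=1$, $\zeta$ commutes with every $X_m$, and $Y_m=X_m\zeta$. Since $X_m$ commutes with $Y_{m-1}=X_{m-1}\zeta$, it commutes with $X_{m-1}$. Thus $G=\langle X_0,X_1,X_2,\zeta\rangle$ is elementary abelian of order at most $16$. In particular it is finite, and Proposition~\ref{prop:fill} proves the theorem.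
\end{proof}

\section{An infinite family: the upper bound}\label{sec:upper}

To get infinitely many examples we weaken a single relation. Let
\[
u_0=-k=[0,\bar k],\qquad k_{u_0}=n,\qquad k_u=1\ \text{ for }u\ne u_0 .
\]
Let $N_n$ be the corresponding normal closure, $G_n=\Gamma/N_n$, and let $G_\infty$ be the quotient of $\Gamma$ by the normal closure of the $23$ slopes at the vertices $u\ne u_0$. Then $G_n$ is the quotient of $G_\infty$ by the normal closure of $\sigma_{u_0}^n$, and $G_1$ is the group $G$ of Section~\ref{sec:one}. We show that $|G_n|\le16n$; the next section gives the reverse inequality and the order of $\sigma_{u_0}$.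

Work in $G_\infty$. Lemma~\ref{lem:step1} still holds. The row of type $\bar k$ is available only for $m=1,2$ and gives
\begin{equation}\label{eq:kbar}
\bar kb_1=Y_1,\quad\bar kb_2=Y_2,\qquad ia_0=Y_0,\quad ia_1=Y_1 .
\end{equation}
The symmetry in $m$ is lost, so indices now have to be followed. We visit the vertices in nearly the same order as before. Where a vertex is no longer full, the star and pair rules still express the new edges through old ones. The results are collected in Table~\ref{tab:values}.

\medskip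
\noindent\textbf{1. Vertices $[m,1]$.} The letters $a,c,d$ are equal, with $o=X_m$, $p=Y_{m-1}$; the remaining incoming edge is $\bar kb_{m-1}$. For $m=0$ and $m=2$ it is $Y_{m-1}$ by \eqref{eq:kbar}, so these vertices are full:
\[
1b_0=X_0,\qquad1b_2=X_2,\qquad[X_0,Y_2]=1,\qquad[X_2,Y_1]=1 .
\]
For $m=1$ the star rule gives $1b_1=Y_0X_1Y_0$ and $\bar kb_0=X_1Y_0X_1$.

\medskip
\noindent\textbf{2. Vertices $[m,j]$.} Pair rule with $(x,x',z,z')=(a,c,b,d)$, $o=Y_m$, $p=Y_{m-1}$, $\mathrm{out}_b=jb_m=X_m$:
\[
\lambda=X_mY_{m-1}=Y_{m-1}\cdot jd_m=Y_m\cdot1b_{m-1}=id_{m-1}\cdot Y_m .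
\]
\begin{itemize}
\item $m=0$: $\lambda=X_0Y_2$ has square $1$ by item 1, so $jd_0=X_0$ and $id_2=1b_2=X_2$. Comparing the first and third expressions, $X_0Y_2=Y_0X_2$; and $\lambda^2=1$ now says $[X_2,Y_0]=1$.
\item $m=2$: $\lambda=X_2Y_1$ has square $1$ by item 1, so $jd_2=X_2$ and $id_1=1b_1=Y_0X_1Y_0$.
\item $m=1$: comparing the first and third expressions,
\begin{equation}\label{eq:R}
X_1Y_0=Y_1X_0 ,
\end{equation}
and $jd_1=Y_0\lambda=Y_0X_1Y_0$, $id_0=\lambda Y_1=Y_1X_0Y_1$.
\end{itemize}
Since $ic=id$ (type $i$), we have $ic_0=Y_1X_0Y_1$, $ic_1=Y_0X_1Y_0$, $ic_2=X_2$.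

\medskip
\noindent\textbf{3. Vertices $[m,\bar1]$.} The incoming edges are $1a,kb,ic,jd$ with index $m-1$, and $\bar1a_m=\bar1b_m=Y_m$. Recall $\bar kc=\bar1d$ (type $\bar i$).
\begin{itemize}
\item $m=0$: all incoming edges are $X_2$, so the vertex is full and $\bar1c_0=\bar1d_0=\bar kc_0=Y_0$.
\item $m=1$: $\mathrm{in}_a=\mathrm{in}_b=\mathrm{in}_d=X_0$, so $\bar1d_1=\bar kc_1=Y_1$, and the star rule with $o=Y_1$, $p=X_0$ gives $\bar1c_1=X_0Y_1X_0$.
\item $m=2$: $\mathrm{in}_c=ic_1=Y_0X_1Y_0=jd_1=\mathrm{in}_d$, so $\bar1c_2=\bar1d_2=\bar kc_2=:Q$.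
\end{itemize}

\medskip
\noindent\textbf{4. Vertices $[0,i]$ and $[1,i]$.} Pair rule with $(x,x',z,z')=(c,d,a,b)$, $o=ic_m$, $p=kc_{m-1}=X_{m-1}$.
\begin{itemize}
\item $m=0$: $\lambda=ia_0\,X_2=Y_0X_2$ has square $1$ by item 2, so $ib_0=ia_0=Y_0$.
\item $m=1$: $\lambda=ia_1\,X_0=Y_1X_0=X_0\cdot ib_1=\bar ib_0\cdot ic_1$. Hence $ib_1=X_0Y_1X_0$. By \eqref{eq:R}, $\bar ib_0=Y_1X_0\cdot ic_1=X_1Y_0\cdot Y_0X_1Y_0=Y_0$.
\end{itemize}

\medskip
\noindent\textbf{5. Vertex $[1,\bar i]$.} The incoming edges $ja_0,ib_0,\bar kc_0,\bar1d_0$ are all $Y_0$. So the vertex is full: $\bar ia_1=\bar ib_1=Y_1$ and $[Y_1,Y_0]=1$.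

\medskip
\noindent\textbf{6. Vertices $[m,\bar j]$.} The letters $b,c,d$ are equal, with $o=Y_m$, $p=Y_{m-1}$. The star rule gives $\bar ja_m=Y_{m-1}Y_mY_{m-1}$ and $ka_{m-1}=Y_mY_{m-1}Y_m$. In particular $\bar ja_1=Y_1$ by item 5.

\medskip
\noindent\textbf{7. Vertex $[2,i]$.} Here $\mathrm{in}_a=\bar ja_1=Y_1=\bar ib_1=\mathrm{in}_b$, so $ia_2=ib_2=:P$.

\medskip
\noindent\textbf{8. Vertices $[0,\bar i]$ and $[2,\bar i]$.} At $[0,\bar i]$ the outgoing edges $\bar ib_0$ (item 4), $\bar ic_0,\bar id_0$ are all $Y_0$, so $b,c,d$ are equal there. Comparing $\mathrm{in}_b=ib_2$ and $\mathrm{in}_c=\bar kc_2$ gives $P=Q$. The star rule with $o=Y_0$, $p=P$ gives $Y_2=ja_2=\mathrm{in}_a=Y_0PY_0$, that is,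
\[
P=Q=Y_0Y_2Y_0,\qquad\bar ia_0=PY_0P .
\]
At $[2,\bar i]$ the incoming edges $ja_1,\bar kc_1,\bar1d_1$ are $Y_1$, so $a,c,d$ are equal with $o=\bar ic_2=Y_2$ and $p=Y_1$. Hence $\bar ia_2=Y_2$, and the star rule gives $\bar ib_2=Y_1Y_2Y_1$.

\medskip
\noindent\textbf{9. Vertices $[m,\bar k]$.} By \eqref{eq:local}, $T_u(1,0,0)=\mathrm{out}_b\,\mathrm{in}_a$, $T_u(0,1,0)=\mathrm{out}_c\,\mathrm{in}_a$ and $T_u(0,0,-1)=\mathrm{out}_b\,\mathrm{in}_c$. So $\bar kd_m=\mathrm{out}_d$ and $kd_{m-1}=\mathrm{in}_d$ lie in the group generated by the six elements $\mathrm{out}_x,\mathrm{in}_x$ with $x\in\{a,b,c\}$, all of which have been expressed in the $X$'s and $Y$'s.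

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{l|ccc|c}
edges & $m=0$ & $m=1$ & $m=2$ & item\\ \hline
$1b,\ jd$ & $X_0$ & $Y_0X_1Y_0$ & $X_2$ & 1, 2\\
$ic,\ id$ & $Y_1X_0Y_1$ & $Y_0X_1Y_0$ & $X_2$ & 2\\
$ia$ & $Y_0$ & $Y_1$ & $P$ & \eqref{eq:kbar}, 7\\
$ib$ & $Y_0$ & $X_0Y_1X_0$ & $P$ & 4, 7\\
$ka$ & $Y_1Y_0Y_1$ & $Y_2Y_1Y_2$ & $Y_0Y_2Y_0$ & 6\\
$\bar1c$ & $Y_0$ & $X_0Y_1X_0$ & $P$ & 3, 8\\
$\bar1d,\ \bar kc$ & $Y_0$ & $Y_1$ & $P$ & 3, 8\\
$\bar ia$ & $PY_0P$ & $Y_1$ & $Y_2$ & 5, 8\\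
$\bar ib$ & $Y_0$ & $Y_1$ & $Y_1Y_2Y_1$ & 4, 5, 8\\
$\bar ja$ & $Y_2Y_0Y_2$ & $Y_1$ & $Y_1Y_2Y_1$ & 6\\
$\bar kb$ & $X_1Y_0X_1$ & $Y_1$ & $Y_2$ & 1, \eqref{eq:kbar}
\end{tabular}
\caption{Values of the edge involutions in $G_\infty$, where $P=Y_0Y_2Y_0$. The sixteen symbols of Lemma~\ref{lem:step1}, which are equal to $X_m$ or $Y_m$, are omitted; item 9 deals with $kd$ and $\bar kd$.}
\label{tab:values}
\end{table}

\begin{proposition}\label{prop:upper}
Put $\mu=Y_0Y_1$ and $\nu=X_2Y_0$ in $G_\infty$. Then $\mu,\nu$ are central, $\mu^2=\nu^2=1$,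
\[
G_\infty=\langle Y_0,Y_2,\mu,\nu\rangle,\qquad\sigma_{u_0}=(Y_2Y_0)^2,
\]
and $|G_n|\le16n$.
\end{proposition}
\begin{proof}
By items 1--9, Lemma~\ref{lem:step1} and Lemma~\ref{lem:Gamma}(a), $G_\infty$ is generated by the $X_m,Y_m$. By items 1, 2 and 5, $X_2,Y_0,Y_1$ commute pairwise. So $\mu^2=\nu^2=1$, and $\mu,\nu$ commute with each other and with $X_2,Y_0,Y_1$. Moreover $Y_1=\mu Y_0$ and $X_2=\nu Y_0$.

From $X_0Y_2=Y_0X_2=\nu$ (item 2) we get $X_0=\nu Y_2$, and $X_0^2=1$ gives $[\nu,Y_2]=1$. From \eqref{eq:R},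
\[
X_1=Y_1X_0Y_0=\mu Y_0\cdot\nu Y_2\cdot Y_0=\mu\nu\,Y_0Y_2Y_0 .
\]
Since $\nu$ commutes with all factors, $X_1^2=1$ says that $\mu$ commutes with $Y_0Y_2Y_0$, hence with $Y_2$. So $G_\infty$ is generated by $Y_0,Y_2,\mu,\nu$, and $\mu,\nu$ are central.

The slope at $u_0$ belongs to the pair $ab$, so by item 1
\[
\sigma_{u_0}=\bar ka_0\,\bar kb_0=Y_0X_1Y_0X_1=(Y_0X_1)^2=(\mu\nu\,Y_2Y_0)^2=(Y_2Y_0)^2 .
\]
In $G_n$ we have $(Y_2Y_0)^{2n}=1$. So the elements $Y_0,Y_2$ of square $1$ generate a group of order at most $4n$, and $|G_n|\le4n\cdot4$.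
\end{proof}

\section{The lower bound, and proof of Theorem~\ref{thm:two}}\label{sec:lower}

Proposition~\ref{prop:upper} leaves open whether $\sigma_{u_0}$ really has order $n$ in $G_n$. We need a homomorphism to an infinite dihedral group that kills the other $23$ slopes but not $\sigma_{u_0}$. Edge involutions $s_fs_gs_h$ should act on a line as reflections. A natural attempt is to let each facet $f$ carry an integer $\alpha(f)$ and to let $s_fs_gs_h$ act as $x\mapsto-x+\alpha(f)+\alpha(g)+\alpha(h)$. This can be realized for any $\alpha$ by letting $W$ act on four lines with suitable signs.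

\subsection{An affine action}

Let $\alpha:\Phi\to\mathbb Z$. For $r\in\{1,2,3\}$ and $o\in K$ let $\eta_r(o)=1$ if $o\in\{0,\kappa_r\}$ and $\eta_r(o)=-1$ otherwise; then $\eta_r(o+\kappa_r)=\eta_r(o)$ and $\eta_r(o+\kappa_s)=-\eta_r(o)$ for $s\ne r$. Let $s_f$, $f\in F_r$, act on $\mathbb R\times K$ by
\[
s_f(x,o)=(-x+\eta_r(o)\alpha(f),\,o+\kappa_r).
\]
Then $s_f^2(x,o)=(x-\eta_r(o)\alpha(f)+\eta_r(o+\kappa_r)\alpha(f),o)=(x,o)$. For $f\in F_r$, $g\in F_s$ with $r\ne s$,
\[
\begin{aligned}
s_fs_g(x,o)&=(x-\eta_s(o)\alpha(g)+\eta_r(o+\kappa_s)\alpha(f),\,o+\kappa_r+\kappa_s)\\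
&=(x-\eta_s(o)\alpha(g)-\eta_r(o)\alpha(f),\,o+\kappa_r+\kappa_s),
\end{aligned}
\]
which is symmetric in $f$ and $g$. So the defining relations of $W$ hold, and $W$ acts. The subgroup $\Gamma=\ker\kappa$ preserves $\mathbb R\times\{0\}$, which gives a homomorphism
\[
\rho:\Gamma\to\Delta:=\{x\mapsto\pm x+c: c\in\mathbb Z\}.
\]
For $f\in F_r$, $g\in F_s$ and $h$ in the third frame, the formula for $s_fs_g$ with $o=\kappa_r+\kappa_s$ (where $\eta_r(o)=\eta_s(o)=-1$) gives
\begin{equation}\label{eq:rhotheta}
\rho(s_fs_gs_h):x\mapsto-x+\alpha(f)+\alpha(g)+\alpha(h).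
\end{equation}
For $f,f'\in F_r$ we have $s_fs_{f'}(x,0)=(x-\alpha(f')+\alpha(f),0)$, so for every $l\in\mathbb Z^3$
\begin{equation}\label{eq:rhoT}
\rho(T_u(l)):x\mapsto x+l\cdot\delta(u),\qquad\delta(u)=(\delta_i,\delta_j,\delta_k),\quad\delta_q(u)=\alpha(u(1+q))-\alpha(u(1-q)).
\end{equation}
So $\rho$ kills the slope at $[m,y]$ if and only if $\delta[m,y]$ is orthogonal to the vector of $p_y$ in \eqref{eq:vectors}. This is a system of linear equations for $\alpha$. We use
\begin{equation}\label{eq:alpha}
\begin{gathered}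
\alpha(1\pm i)=-1,\qquad\alpha(1\pm j)=\alpha(1\pm k)=1,\\
\alpha(-j-k)=\alpha(-i-k)=-1,\qquad\alpha(-i-j)=1,
\end{gathered}
\end{equation}
and $\alpha=0$ on all other elements of $\Phi$.

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.1}
\begin{tabular}{c|c|c|c}
 & $q=i$ & $q=j$ & $q=k$\\ \hline
$[0,1]$ & $1+i\,|\,1-i$ & $1+j\,|\,1-j$ & $1+k\,|\,1-k$\\
$[0,i]$ & $-1+i\,|\,1+i$ & $i+k\,|\,i-k$ & $i-j\,|\,i+j$\\
$[0,j]$ & $j-k\,|\,j+k$ & $-1+j\,|\,1+j$ & $i+j\,|\,{-i}+j$\\
$[0,k]$ & $j+k\,|\,{-j}+k$ & $-i+k\,|\,i+k$ & $-1+k\,|\,1+k$\\ \hline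
$[1,1]$ & $-i-j\,|\,{-1}-k$ & $-j-k\,|\,{-1}-i$ & $-i-k\,|\,{-1}-j$\\
$[1,i]$ & $1+k\,|\,{-i}-j$ & $1-i\,|\,{-j}+k$ & $-i+k\,|\,1-j$\\
$[1,j]$ & $i-j\,|\,1-k$ & $1+i\,|\,{-j}-k$ & $1-j\,|\,i-k$\\
$[1,k]$ & $1-k\,|\,{-i}+j$ & $j-k\,|\,1-i$ & $1+j\,|\,{-i}-k$\\ \hline
$[2,1]$ & $-1+j\,|\,i+k$ & $-1+k\,|\,i+j$ & $-1+i\,|\,j+k$\\
$[2,i]$ & $-i-k\,|\,{-1}+j$ & $-1-k\,|\,{-i}+j$ & $j-k\,|\,{-1}-i$\\
$[2,j]$ & $-i+k\,|\,{-1}-j$ & $-i-j\,|\,{-1}+k$ & $-1-i\,|\,{-j}+k$\\
$[2,k]$ & $-1-j\,|\,i-k$ & $i-j\,|\,{-1}-k$ & $-j-k\,|\,{-1}+i$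
\end{tabular}
\caption{The facets $u(1+q)\,|\,u(1-q)$ at $u=[m,y]$ for $y=1,i,j,k$. The vertex $[m,\bar y]$ has the negatives.}
\label{tab:facets}
\end{table}

The facets $u(1\pm q)=u\pm uq$ are listed in Table~\ref{tab:facets}; they follow from $\omega=\frac12(-1-i-j-k)$, $\omega i=d$, $\omega j=b$, $\omega k=c$ and
\[
\begin{aligned}
\omega^2&=\tfrac12(-1+i+j+k),&\omega^2i&=\tfrac12(-1-i+j-k),\\
\omega^2j&=\tfrac12(-1-i-j+k),&\omega^2k&=\tfrac12(-1+i-j-k).
\end{aligned}
\]
For example, $[1,1]$ has $u(1+i)=\omega+d=-i-j$ and $u(1-i)=\omega-d=-1-k$. Reading off \eqref{eq:alpha} gives Table~\ref{tab:delta}. For example, $[1,k]$ has $\delta_i=\alpha(1-k)-\alpha(-i+j)=1$, $\delta_j=\alpha(j-k)-\alpha(1-i)=1$ and $\delta_k=\alpha(1+j)-\alpha(-i-k)=2$.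

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.1}
\begin{tabular}{c|c|ccc}
$y$ & vector of $p_y$ & $\delta[0,y]$ & $\delta[1,y]$ & $\delta[2,y]$\\ \hline
$1$ & $(1,0,1)$ & $(0,0,0)$ & $(1,-1,-1)$ & $(0,0,0)$\\
$\bar1$ & $(0,1,1)$ & $(0,0,0)$ & $(-1,1,-1)$ & $(2,0,0)$\\
$i$ & $(0,1,-1)$ & $(1,0,0)$ & $(0,-1,-1)$ & $(-1,0,0)$\\
$\bar i$ & $(0,1,-1)$ & $(-1,-1,-1)$ & $(0,0,0)$ & $(-1,1,1)$\\
$j$ & $(1,0,1)$ & $(0,-1,0)$ & $(-1,0,1)$ & $(0,1,0)$\\
$\bar j$ & $(1,-1,0)$ & $(1,1,1)$ & $(0,0,0)$ & $(-1,-1,-1)$\\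
$k$ & $(1,-1,0)$ & $(0,0,-1)$ & $(1,1,2)$ & $(0,0,-1)$\\
$\bar k$ & $(0,1,1)$ & $(-1,1,1)$ & $(0,0,0)$ & $(1,-1,1)$
\end{tabular}
\caption{The vectors $\delta(u)$ for the function $\alpha$ of \eqref{eq:alpha}. Each is orthogonal to the vector in the second column, except $\delta(u_0)=\delta[0,\bar k]$, where the product is $2$.}
\label{tab:delta}
\end{table}

In every row of Table~\ref{tab:delta} the scalar product of $\delta[m,y]$ with the vector of $p_y$ is $0$, with the single exception of $u_0=[0,\bar k]$, where $(-1,1,1)\cdot(0,1,1)=2$. Hence $\rho$ factors through $G_\infty$, and $\rho(\sigma_{u_0})$ is the translation by $\pm2$. Let $\Delta_n$ be the quotient of $\Delta$ by the subgroup of translations by multiples of $2n$. It is a dihedral group of order $4n$ (for $n=1$ the Klein four-group). Then $\rho$ induces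
\[
\rho_n:G_n\to\Delta_n .
\]

\begin{proposition}\label{prop:order}
In $G_n$ the element $\sigma_{u_0}$ has order exactly $n$, and $|G_n|=16n$.
\end{proposition}
\begin{proof}
The image $\rho_n(\sigma_{u_0})$ has order $n$, and $\sigma_{u_0}^n=1$ in $G_n$. So the order is $n$.

For the order of $G_n$ we first compute some values of $\rho$ by \eqref{eq:rhotheta} and Table~\ref{tab:facets}; the three facets of $yx_m$ are those at $[m,y]$ in the directions given by $\epsilon_x$.
\begin{itemize}
\item $Y_0=\bar1a_0$ has the facets $-1-i,-1-j,-1-k$, so $\rho(Y_0):x\mapsto-x$.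
\item $Y_1=\bar ic_1$ has the facets $i+j,-1+i,-1+j$, so $\rho(Y_1):x\mapsto-x$.
\item $X_2=1a_2$ has the facets $-1+j,-1+k,-1+i$, so $\rho(X_2):x\mapsto-x$.
\item $Y_2=ja_2$ has the facets $-i+k,-i-j,-1-i$ with $\alpha=0,1,0$, so $\rho(Y_2):x\mapsto-x+1$.
\end{itemize}
So $\rho_n$ is onto, since $x\mapsto-x$ and $x\mapsto-x+1$ generate $\Delta$, and $\mu=Y_0Y_1$ and $\nu=X_2Y_0$ lie in $\ker\rho_n$.

To see that $\mu$ and $\nu$ survive, use $\tau$, which is defined on $G_n$ because $N_n\subset\ker\tau$. For an edge $\{u,u'\}$ with $u'=u\cdot\frac12(1+\epsilon_1i+\epsilon_2j+\epsilon_3k)$ the sum of the three facets is $u(3+\epsilon_1i+\epsilon_2j+\epsilon_3k)=2u+2u'$, so $\tau(\theta_u(\epsilon))=[2u]+[2u']$. For $y,y'\in Q_8$ we have $y-y'\in D$, hence $\omega^m(y-y')\in D$, since $D$ is stable under units. So $[2u]$ depends only on the index of $u$; put $v_m=[2\omega^m]$. From $1+\omega+\omega^2=0$ we get $v_0+v_1+v_2=0$, and $v_m\ne0$ by \eqref{eq:eight}, since $2\omega^m$ has norm $4$. Hence $v_0,v_1,v_2$ are distinct.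 An edge involution of index $m$ has $\tau$-value $v_m+v_{m+1}=v_{m-1}$, so $\tau(G_n)=\{0,v_0,v_1,v_2\}$ has order $4$. Moreover
\[
\tau(\mu)=\tau(Y_0)+\tau(Y_1)=v_2+v_0=v_1,\qquad\tau(\nu)=\tau(X_2)+\tau(Y_0)=v_1+v_2=v_0 .
\]
Thus $(\rho_n,\tau):G_n\to\Delta_n\times\tau(G_n)$ maps $\langle\mu,\nu\rangle$ onto $1\times\tau(G_n)$, and it is onto because $\rho_n$ is. So $|G_n|\ge4n\cdot4$, and Proposition~\ref{prop:upper} gives equality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
By Proposition~\ref{prop:order}, $G_n=\Gamma/N_n$ is finite of order $16n$, and $\sigma_{u_0}$ has order exactly $k_{u_0}=n$ in it. At all other vertices $k_u=1$. So Proposition~\ref{prop:fill} applies and gives $X_n=\mathbb H^4/N_n$ and $M_n$ with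
\[
\chi(M_n)=\chi(X_n)=4\cdot16n=64n .
\]
By the classification quoted in the introduction, and since $\chi(M_n)\ne2$, the manifold $M_n$ is $\#_r(S^2\times S^2)$ or $\#_r(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})$ with $r>0$. Both have Euler characteristic $2+2r$, so $r=32n-1$.
\end{proof}

\begin{remark}
The proof of Proposition~\ref{prop:order} also shows that $(\rho_n,\tau)$ is an isomorphism, so $G_n\cong\Delta_n\times(\mathbb Z/2)^2$. For $n=1$ this is the group $G$ of Section~\ref{sec:one}, which is therefore elementary abelian of order exactly $16$. The example found there has $\chi=64$ and $r=31$.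
\end{remark}

\begin{thebibliography}{1}
\bibitem{ChuReid}
Michelle Chu, Alan W. Reid,
\emph{Totally geodesic hyperbolic $3$-manifolds in hyperbolic link complements of tori in $S^4$},
arXiv:2109.01687 (2021).
\end{thebibliography}

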